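# Finiteness of the definite intersection forms bounded by a rational homology sphere

## 1. Lattices, defects, and forms bounded by 3-manifolds

All manifolds are compact and oriented.

**Lattices.** A *lattice* is a finitely generated free abelian group with an integer-valued nondegenerate symmetric bilinear form (rank $0$ is allowed). We write $|x|^2=x\cdot x$ and call it the *norm* of $x$. The *dual* is $P^*=\{\xi\in P\otimes\mathbb Q:\xi\cdot v\in\mathbb Z\ \forall v\in P\}$, identified with $\mathrm{Hom}(P,\mathbb Z)$. We put $\det P=|P^*/P|$, and call $P$ *unimodular* if $\det P=1$. For a positive definite lattice $L$ let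
$$N_m(L)=\#\{x\in L:|x|^2=m\}.$$

*Examples.* $\langle p\rangle$ is $\mathbb Zv$ with $|v|^2=p$; its dual is $\mathbb Z\cdot\frac1pv$, so its determinant is $|p|$. We write $\mathbb Z=\langle1\rangle$, so $\mathbb Z^n$ is the standard lattice. $A_s$ is the set of vectors of sum zero in $\mathbb Z^{s+1}$; $D_s$ is the set of vectors of even sum in $\mathbb Z^s$. Put $h=(\frac12,\dots,\frac12)\in\mathbb R^8$ and $E_8=D_8\cup(D_8+h)$. For $d\in D_8$ we have $d\cdot h\in\mathbb Z$ and $|d+h|^2=|d|^2+2d\cdot h+2$, so all norms in $E_8$ are even. Since $\det D_8=4$ and $D_8$ has index $2$ in $E_8$, $\det E_8=4/2^2=1$.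

**Characteristic covectors and defect.** Let $P$ be positive definite. A *characteristic covector* is a $\xi\in P^*$ with $\xi\cdot v\equiv|v|^2\pmod 2$ for all $v\in P$. The map $v\mapsto|v|^2\bmod2$ is additive, so it lifts to a homomorphism $P\to\mathbb Z$, and two lifts differ by an element of $2P^*$. So the set $\mathrm{Char}(P)$ is a coset of $2P^*$ in $P^*$. The *defect* is
$$\mathrm{df}(P)=\operatorname{rk}P-\min_{\xi\in\mathrm{Char}(P)}|\xi|^2 .$$

*Examples.* In $\mathbb Z^n$ the characteristic vectors are those with all entries odd, so $\mathrm{df}(\mathbb Z^n)=0$. In $E_8$ the vector $0$ is characteristic, so $\mathrm{df}(E_8)=8$. In $\langle p\rangle$, $p>0$, the characteristic covectors are $\frac cpv$ with $c\equiv p\pmod2$, of norm $c^2/p$. So $\mathrm{df}\langle p\rangle$ is $1$ for $p$ even and $1-\frac1p$ for $p$ odd.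

Since $\mathrm{Char}(P\oplus P')=\mathrm{Char}(P)\times\mathrm{Char}(P')$, we have $\mathrm{df}(P\oplus P')=\mathrm{df}(P)+\mathrm{df}(P')$.

**Stable equivalence.** Negative definite lattices $\Lambda_1,\Lambda_2$ are *stable-equivalent* if $\Lambda_1\oplus\langle-1\rangle^m\cong\Lambda_2\oplus\langle-1\rangle^n$ for some $m,n\ge0$. For positive definite lattices we use $\langle1\rangle$ in the same way, and pass between the two by changing the sign of the form. Since $\det\mathbb Z=1$ and $\mathrm{df}(\mathbb Z)=0$, **both $\det$ and $\mathrm{df}$ are stable invariants**.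

*Examples.* $\langle2\rangle\oplus\mathbb Z^5$ is stable-equivalent to $\langle2\rangle$. The lattices $E_8^{\oplus k}$ are pairwise inequivalent, since $\mathrm{df}=8k$, although all have determinant $1$. The lattices $\langle p\rangle$ are pairwise inequivalent, since $\det=p$, although all have defect at most $1$.

**Forms bounded by $Y$.** A $4$-manifold $X$ is *bounded by* $Y$ if $Y\cong\partial X$ with the induced orientation. Its intersection form $Q_X$ lives on $H_2(X;\mathbb Z)/\mathrm{Tors}$. If $Y$ is a rational homology $3$-sphere, then $Q_X$ is nondegenerate, hence a lattice. A lattice $\Lambda$ is *smoothly bounded by* $Y$ if $\Lambda\cong Q_X$ for some smooth $X$ with $\partial X=Y$. Connected sum with $\overline{\mathbb{CP}^2}$ replaces $\Lambda$ by $\Lambda\oplus\langle-1\rangle$. Let $\mathcal I(Y)$ be the set of negative definite lattices smoothly bounded by $Y$, up to stable-equivalence.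

*Example.* For $p\ge1$ let $X_p$ be the disk bundle over $S^2$ with Euler number $-p$. Its form is $\langle-p\rangle$, and its boundary $Y_p$ is a lens space with $H_1(Y_p)\cong\mathbb Z/p$. So $[\langle-p\rangle]\in\mathcal I(Y_p)$.

**$\mathrm{Spin}^c$ structures and correction terms.** On a compact oriented $4$-manifold $X$, $\mathrm{Spin}^c$ structures exist. The group $H^2(X)$ acts transitively on them, with $c_1(\mathfrak s+a)=c_1(\mathfrak s)+2a$, and $c_1(\mathfrak s)$ reduces to $w_2(X)$ mod $2$. A rational homology sphere $Y$ has finitely many $\mathrm{Spin}^c$ structures $\mathfrak t$. To each of them Ozsváth and Szabó attach a rational number $d(Y,\mathfrak t)$, the *correction term*. We use only one theorem about it (Ozsváth–Szabó, *Absolutely graded Floer homologies and intersection forms for four-manifolds with boundary*, Adv. Math. 173 (2003), Thm 9.6): if $X$ is smooth and negative definite with boundary the rational homology sphere $Y$, and $\mathfrak s|_Y=\mathfrak t$, then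
$$c_1(\mathfrak s)^2+b_2(X)\le4\,d(Y,\mathfrak t).\tag{1}$$

*Example.* $S^3$ has one $\mathrm{Spin}^c$ structure, with $d=0$. For $X=\overline{\mathbb{CP}^2}$ minus a ball, $c_1(\mathfrak s)$ runs through the odd multiples $c$ of a generator, and (1) reads $-c^2+1\le0$, with equality for $c=\pm1$.

## 2. Does a rational homology sphere bound only finitely many definite forms?

By Donaldson's diagonalization theorem, $\mathcal I(S^3)=\{[\langle-1\rangle]\}$. In contrast, if topological $4$-manifolds are allowed, then for every rational homology sphere $Y$ the analogous set of stable classes is infinite. The following conjecture is from Dong Heon Choe and Kyungbae Park, "On intersection forms of definite 4-manifolds bounded by a rational homology 3-sphere", arXiv:1704.04419 (2017).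

**Conjecture.** $\mathcal I(Y)$ is finite for any rational homology $3$-sphere $Y$.

We prove that it is true, in the following form.

**Theorem A.** For every rational homology $3$-sphere $Y$, $\mathcal I(Y)$ is finite. More strongly, for all constants $D,E$, the union of $\mathcal I(Y)$ over all rational homology spheres $Y$ with $|H_1(Y;\mathbb Z)|\le D$ and $\max_{\mathfrak t}d(Y,\mathfrak t)\le E$ is finite.

The topology will enter only through bounds on $\det$ and $\mathrm{df}$. The rest is arithmetic of lattices:

**Theorem B.** A family of positive definite lattices is finite up to stable equivalence if and only if $\det$ and $\mathrm{df}$ are bounded above on it.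

The examples $\langle p\rangle$ and $E_8^{\oplus k}$ show that neither bound alone suffices. If the rank is bounded there is nothing to do: there are finitely many isomorphism classes of positive definite lattices of bounded rank and determinant (a classical fact, used again in Section 7). So the whole difficulty is to bound the rank after splitting off copies of $\mathbb Z$. For unimodular lattices this is the following statement.

**Theorem C.** For each integer $k\ge0$ there is $R(k)$ such that every unimodular lattice $L$ with no vectors of norm $1$, all of whose characteristic vectors have norm $\ge\operatorname{rk}L-8k$, has rank $\le R(k)$.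

Its proof needs a sharp upper bound on the number of short vectors.

**Theorem D.** For each $m\ge0$ and $\epsilon'>0$ there is $n_0$ such that every lattice $L$ of rank $n\ge n_0$ satisfies $N_m(L)\le\left(\frac{2^m}{m!}+\epsilon'\right)n^m$.

In Theorems C and D, and in all of Sections 4–7, lattices are positive definite. We prove B $\Rightarrow$ A first, then D $\Rightarrow$ C (Section 4), then D (Sections 5 and 6), and finally C $\Rightarrow$ B (Section 7).

## 3. The boundary controls the determinant and the defect (B ⇒ A)

Let $X$ be smooth with $\partial X=Y$ and $\Lambda=Q_X$ negative definite of rank $n$. Put $P=-\Lambda$.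

**Step 1: normalizing $X$.** *The purpose is to make $X$ connected with $b_1(X)=0$, without changing $Y$ or $Q_X$.* If $X$ is disconnected, connect-sum its components; this changes neither $Q_X$ nor $\partial X$.

Suppose $b_1(X)>0$. Let $\gamma$ be an embedded circle in the interior, of infinite order in $H_1(X)$. Let $X_0$ be the complement of an open tubular neighborhood $S^1\times\mathring D^3$, and $X'=X_0\cup D^2\times S^2$.

- $X$ is $X_0$ with a $3$-handle and a $4$-handle attached. So $H_1(X,X_0)=H_2(X,X_0)=0$, which gives $H_1(X_0)=H_1(X)$ and a surjection $H_2(X_0)\to H_2(X)$.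
- $X'$ is $X_0$ with a $2$-handle attached along a parallel copy of $\gamma$, and a $4$-handle. So $H_2(X',X_0)=\mathbb Z$ and $H_1(X',X_0)=0$, and there is an exact sequence
$$H_2(X_0)\to H_2(X')\to\mathbb Z\to H_1(X_0)\to H_1(X')\to0,$$
where $1\in\mathbb Z$ goes to the class of $\gamma$. That class has infinite order, so $\mathbb Z\to H_1(X_0)$ is injective. Hence $H_2(X_0)\to H_2(X')$ is onto and $b_1(X')=b_1(X)-1$.

Intersection numbers of classes coming from $X_0$ can be computed inside $X_0$, so both forms pull back to that of $X_0$. Since $Y$ is a rational homology sphere, both forms are nondegenerate modulo torsion. So $Q_X$ and $Q_{X'}$ are both the form on $H_2(X_0)$ modulo its radical, and $Q_X\cong Q_{X'}$. Iterate until $b_1=0$.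

**Step 2: the determinant.** *We show $\det P\le|H_1(Y)|$.* Consider the exact sequence
$$H_2(X)\to H_2(X,Y)\cong H^2(X)\to H_1(Y).$$
The cokernel of $H_2(X)\to H^2(X)$ injects into $H_1(Y)$. The map $H^2(X)\to\mathrm{Hom}(H_2(X),\mathbb Z)=\Lambda^*$ is onto, and composed with $H_2(X)\to H^2(X)$ it is $x\mapsto x\cdot(\,\cdot\,)$, with image $\Lambda$. So that cokernel surjects onto $\Lambda^*/\Lambda$, and $|\Lambda^*/\Lambda|\le|H_1(Y)|$.

**Step 3: the defect.** *We show $\mathrm{df}(P)\le4\max_{\mathfrak t}d(Y,\mathfrak t)$.* The classes $c_1(\mathfrak s)$ form a coset of $2H^2(X)$. For $v\in H_2(X)$, represented by an embedded oriented surface $\Sigma$, restricting $TX$ to $\Sigma$ gives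
$$c_1(\mathfrak s)(v)\equiv w_2(X)(v)\equiv\chi(\Sigma)+\Sigma\cdot\Sigma\equiv v\cdot v\pmod2 .$$
Since $H^2(X)\to\Lambda^*$ is onto, the images of the $c_1(\mathfrak s)$ fill a whole coset of $2\Lambda^*$ consisting of characteristic covectors. The set of all characteristic covectors is a single such coset, so every characteristic $\xi$ is the image of some $c_1(\mathfrak s)$. A functional whose square in $\Lambda\otimes\mathbb Q$ is $c_1(\mathfrak s)^2$ has norm $-c_1(\mathfrak s)^2$ in $P$. So (1) reads $n-|\xi|^2\le4\,d(Y,\mathfrak s|_Y)$ for every $\xi\in\mathrm{Char}(P)$, which is the claim. The maximum is finite because $\mathrm{Spin}^c(Y)$ is finite.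

**Conclusion.** By Theorem B applied to the bounds $|H_1(Y)|$ and $4\max_{\mathfrak t}d(Y,\mathfrak t)$, the set $\mathcal I(Y)$ is finite. In the uniform statement only the bounds $D$ and $4E$ are used. So Theorem A follows from Theorem B. $\square$

## 4. Theta series of unimodular lattices of small defect (D ⇒ C)

Let $q=e^{\pi i\tau}$ with $\tau$ in the upper half plane $\mathbb H$, and $\theta_L=\sum_{x\in L}q^{|x|^2}=\sum_mN_m(L)q^m$. Put
$$\theta_2=\sum_{j\in\mathbb Z}q^{(j+1/2)^2},\quad\theta_3=\sum_jq^{j^2},\quad\theta_4=\sum_j(-1)^jq^{j^2},\quad\lambda=\frac{\theta_2^4}{\theta_3^4}.$$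
Note $\theta_{\mathbb Z^n}=\theta_3^n$. We recall three classical facts.

- **Poisson summation.** If $L$ is unimodular of rank $n$ and $w\in L$, then
$$\sum_{x\in L}e^{\pi iw\cdot x}e^{\pi i|x|^2(-1/\tau)}=(\tau/i)^{n/2}\sum_{y\in L}q^{|y+w/2|^2}.\tag{2}$$
 With $w=0$ this is $\theta_L(-1/\tau)=(\tau/i)^{n/2}\theta_L(\tau)$.
- **Theta constants.** $\theta_2,\theta_3,\theta_4$ have no zeros in $\mathbb H$; $\theta_3^4=\theta_2^4+\theta_4^4$, so $1-\lambda=\theta_4^4/\theta_3^4$; and $\theta_2(-1/\tau)^4=(\tau/i)^2\theta_4(\tau)^4$, so $\lambda(-1/\tau)=1-\lambda(\tau)$.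
- **The function $\lambda$.** $\lambda:\mathbb H\to\mathbb C\setminus\{0,1\}$ is a holomorphic covering whose fibers are the orbits of $\Gamma(2)$, and $\Gamma(2)/\{\pm1\}$ is generated by $\tau\mapsto\tau+2$ and its conjugate by $\tau\mapsto-1/\tau$.

Finally let
$$\Delta_8=\tfrac1{16}\theta_2^4\theta_4^4=\tfrac1{16}\theta_3^8\lambda(1-\lambda)=q-8q^2+\cdots .$$

**Lemma 2.** If $L$ is unimodular of rank $n$ and all its characteristic vectors have norm $\ge n-8k$, then $\theta_L=\sum_{j=0}^ka_j\theta_3^{n-8j}\Delta_8^j$ for some constants $a_j$.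

So small defect means that the theta series has only $k+1$ free parameters.

*Proof.* Let $f=\theta_L/\theta_3^n$, holomorphic on $\mathbb H$.

**Step 1: $f$ is a function of $\lambda$.** By Poisson summation for $L$ and for $\mathbb Z^n$, $f$ is invariant under $\tau\mapsto-1/\tau$. It is a series in $q$, so it is invariant under $\tau\mapsto\tau+2$. Hence it is invariant under $\Gamma(2)$, and $f=G(\lambda)$ with $G$ holomorphic on $\mathbb C\setminus\{0,1\}$. From $f(-1/\tau)=f(\tau)$ we get $G(1-\lambda)=G(\lambda)$.

**Step 2: $G$ is bounded near $0$ and $1$.** Near $q=0$, $\lambda=16q+\cdots$ is a local coordinate and $f$ is a convergent power series in $q$. So $G$ is bounded near $0$, and by symmetry near $1$. Hence $G$ extends to an entire function.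

**Step 3: growth at infinity.** *This is where the hypothesis on characteristic vectors enters.* Let $w\in L$ be characteristic, so $e^{\pi i|x|^2}=e^{\pi iw\cdot x}$ for $x\in L$. As $y$ runs through $L$, $c=w+2y$ runs through $\mathrm{Char}(L)$, and $|y+\frac w2|^2=\frac{|c|^2}4$. So (2) gives
$$\theta_L(1-\tfrac1\tau)=\sum_{x\in L}e^{\pi iw\cdot x}e^{\pi i|x|^2(-1/\tau)}=(\tau/i)^{n/2}\sum_{c\in\mathrm{Char}(L)}q^{|c|^2/4},\qquad\theta_3(1-\tfrac1\tau)=(\tau/i)^{1/2}\theta_2(\tau),$$
the second being the case $L=\mathbb Z$ of the first. Every exponent $(j+\frac12)^2$ is $\frac14$ plus an even integer, so $\theta_2(\tau+1)^4=-\theta_2(\tau)^4$. Therefore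
$$\lambda(1-\tfrac1\tau)=\frac{-(\tau/i)^2\theta_4^4}{(\tau/i)^2\theta_2^4}=-\frac{\theta_4^4}{\theta_2^4}=-\frac1{16q}(1+O(q)),$$
which maps a punctured neighborhood of $q=0$ onto a punctured neighborhood of $\lambda=\infty$. Since $\theta_2=2q^{1/4}(1+\cdots)$ and $|c|^2\ge n-8k$ for all $c$,
$$f(1-\tfrac1\tau)=\theta_2^{-n}\sum_cq^{|c|^2/4}=O\big(|q|^{(n-8k)/4-n/4}\big)=O(|q|^{-2k}).$$
That is, $G(\lambda)=O(|\lambda|^{2k})$ as $\lambda\to\infty$.

**Step 4: conclusion.** $G$ is a polynomial of degree $\le2k$, symmetric under $\lambda\mapsto1-\lambda$, so it is even in $\lambda-\frac12$. It is therefore a polynomial of degree $\le k$ in $(\lambda-\frac12)^2=\frac14-\lambda(1-\lambda)$, hence in $\frac1{16}\lambda(1-\lambda)=\Delta_8/\theta_3^8$. Multiply by $\theta_3^n$. $\square$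

### The cases $k=0$ and $k=1$ by hand

For $k=0$: $\theta_L=a_0\theta_3^n$, and the constant term gives $a_0=1$. So $N_1(L)=2n$. Norm-$1$ vectors are pairwise orthogonal or opposite, so $L\cong\mathbb Z^n$. With no norm-$1$ vectors, $n=0$. (For $Y=S^3$, Section 3 gives $\det P=1$ and $\mathrm{df}(P)\le0$, so this is the statement $\mathcal I(S^3)=\{[\langle-1\rangle]\}$.)

For $k=1$: $\theta_L=\theta_3^n+a_1\theta_3^{n-8}\Delta_8$. From $N_1=0$ we get $a_1=-2n$. The $q^2$-coefficient of $\theta_3^n$ is $4\binom n2=2n(n-1)$, and that of $(1+2(n-8)q+\cdots)(q-8q^2+\cdots)$ is $2n-24$. So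
$$N_2(L)=2n(n-1)-2n(2n-24)=2n(23-n).$$
Since $N_2\ge0$, $n\le23$. (Check: $n=8$ gives $240$, the number of roots of $E_8$.)

### Where nonnegativity of the coefficients stops

The natural plan is to continue: solve for the $a_j$ and use $N_m\ge0$. Take $k=2$. Then $a_0=1$ and $a_1=-2n$ as before, but $a_2=N_2-2n(23-n)$ is now free. Suppose $a_2/n^2\to\alpha$ as $n\to\infty$. The $q^m$-coefficient of $\theta_3^{n-8j}\Delta_8^j$ is $\frac{(2n)^{m-j}}{(m-j)!}+O(n^{m-j-1})$ (proved below), so
$$\frac{N_m}{n^m}\to\frac{2^m}{m!}\Big(1-m+\alpha\frac{m(m-1)}4\Big)=\frac{2^m}{m!}(m-1)\Big(\frac{\alpha m}4-1\Big).\tag{3}$$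
If $\alpha>2$, this is positive for every $m\ge2$. So for $k=2$ nonnegativity of any fixed set of coefficients gives no contradiction for large $n$.

What (3) does violate is an *upper* bound. Nonnegativity at $m=2$ forces $\alpha\ge2$, and then at $m=4$ the right side of (3) is at least $3\cdot\frac{2^4}{4!}$. So $N_4$ is about three times the value $\frac{(2n)^4}{4!}$ that it has to leading order in $\mathbb Z^n$. Theorem D says that, to leading order, no lattice has more vectors of norm $m$ than $\mathbb Z^n$; this is the missing input.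

The constant $2^m/m!$ matters. With $\alpha=2$ the right side of (3) is $\frac{2^m}{m!}\cdot\frac{(m-1)(m-2)}2$, and $0\le\frac{(m-1)(m-2)}2\le(\frac32)^m$ for all $m\ge0$. For $m\le6$ the middle values are $1,0,0,1,3,6,10$, and $(\frac32)^3=3.375$, $(\frac32)^4>5$, $(\frac32)^5>7.5$, $(\frac32)^6>11$. For $m\ge6$, passing from $m$ to $m+1$ multiplies the middle term by $\frac m{m-2}\le\frac32$. So a bound $N_m\le(\frac{3^m}{m!}+\epsilon')n^m$ would not contradict these leading terms.

### Proof of Theorem C, granting Theorem D

Suppose Theorem C fails for $k$: there are such $L_i$ without norm-$1$ vectors and with ranks $n=n_i\to\infty$.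

**Step 1: pass to limits.** By Theorem D, for each fixed $m$ the sequence $N_m(L_i)/n_i^m$ is bounded, with upper limit at most $2^m/m!$. By a diagonal argument, pass to a subsequence with $N_m(L_i)/n_i^m\to\nu_m$ for all $m$. Then
$$\nu_0=1,\qquad\nu_1=0,\qquad0\le\nu_m\le\frac{2^m}{m!}.\tag{4}$$

**Step 2: the coefficients to leading order.** Comparing coefficients in Lemma 2, with $a_j=a_j(L_i)$,
$$N_m(L_i)=\sum_{j\le\min(m,k)}a_jc_{j,m-j},\qquad c_{j,l}=[q^l]\,\theta_3^{n-8j}(\Delta_8/q)^j .$$
We claim $c_{j,l}=\frac{(2n)^l}{l!}+O_{j,l}(n^{l-1})$ and $c_{j,0}=1$. Write $\theta_3^{n-8j}(\Delta_8/q)^j=\exp(n\log\theta_3)\,h_j(q)$, where $h_j=1+O(q)$ does not depend on $n$, and $\log\theta_3=2q+O(q^2)$. The coefficient of $n^r$ is $\frac{(\log\theta_3)^r}{r!}h_j=\frac{(2q)^r}{r!}+O(q^{r+1})$. So in $[q^l]$ only powers $n^r$ with $r\le l$ occur, and $n^l$ has coefficient $2^l/l!$.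

**Step 3: the $a_j$ converge after scaling.** For $j\le k$ we have $N_j=a_j+\sum_{i<j}a_ic_{i,j-i}$. Dividing by $n^j$,
$$\frac{a_j}{n^j}=\frac{N_j}{n^j}-\sum_{i<j}\frac{a_i}{n^i}\cdot\frac{c_{i,j-i}}{n^{j-i}},$$
so by induction on $j$, $a_j/n^j$ converges, say to $\alpha_j$. Dividing the formula for $N_m$ by $n^m$ gives, for every $m$,
$$\nu_m=\sum_{j\le\min(m,k)}\alpha_j\frac{2^{m-j}}{(m-j)!}.$$

**Step 4: a bounded polynomial is constant.** In terms of generating functions,
$$g(s):=\sum_m\nu_ms^m=e^{2s}p(s),\qquad p(s)=\sum_{j\le k}\alpha_js^j .$$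
By (4), $0\le g(s)\le e^{2s}$ for $s\ge0$. So $0\le p\le1$ on $[0,\infty)$, and the polynomial $p$ is constant. Since $p(0)=\nu_0=1$, $g(s)=e^{2s}$ and $\nu_1=2$. This contradicts $\nu_1=0$. $\square$

## 5. Counting vectors of one norm with integral inner products

For $b=m$, $\eta=0$ and $S$ the vectors of norm $m$ in a lattice, the next lemma bounds $N_m$ by $C(m)\,s\,n^{m-1}$, where $s$ is the largest number of vectors with pairwise inner product $m-1$. Such vectors are linearly independent, as their Gram matrix is $I+(m-1)J$ with $J$ the all-ones matrix. So $s\le n$, and $N_m\le C(m)n^m$. The exponent is right, but the constant is not the one we need. The factor $s$ is what will repair it in Section 6, where small errors $\eta$ also appear.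

**Lemma 1.** Let $b\ge1$ be an integer, $\epsilon=\frac1{8b}$, $0\le\eta\le\epsilon$, $n\ge1$. Let $S\subset\mathbb R^n$ be a finite nonempty set with $|y|^2=b+\eta$ for all $y\in S$ and $[y,z]:=y\cdot z-\eta\in\mathbb Z$ for all $y,z\in S$. Let $s\ge1$ be the maximal size of a subset of $S$ whose distinct elements satisfy $[y,z]=b-1$. Then $|S|\le C(b)\,s\,n^{b-1}$, with $C(b)$ depending only on $b$.

*The case $b=1$, $\eta=0$.* These are unit vectors with inner products in $\{0,\pm1\}$, so $S$ lies in a union of pairs $\pm y$ from mutually orthogonal lines, and $s$ is the number of lines met. So $|S|\le2s$.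

*The strategy.* We prescribe the numbers $[y,x_1],[y,x_2],\dots$ one at a time, and keep track of one real number $\kappa$: after removing the common projection to the $x_i$, the remaining parts $y'$ have inner products $[y,z]-\kappa$. If $\kappa$ is far from integers, these are never near $0$, and a set of vectors with clearly negative inner products is bounded in size. If $\kappa$ is near an integer $a$, nearly orthogonal families are possible. They cost a factor $n$, or $s$ when $a=b-1$. But $\kappa$ then jumps past $a$, so each $a$ is paid for once. The $b$ integers $0,\dots,b-1$ cost $n^{b-1}s$.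

*Proof.* Clearly $[y,y]=b$. For $y\ne z$, strict Cauchy–Schwarz (the norms are equal) gives $[y,z]<b$, so $[y,z]\le b-1$.

**Step 1: nodes and the number $\kappa$.** *We set up the sets into which $S$ will be cut.* For $x_1,\dots,x_p\in S$ and integers $\beta_i$ let $T=\{y\in S:[y,x_i]=\beta_i\ \forall i\}$. All $y\in T$ have the same inner products with the $x_i$, so the same orthogonal projection $\pi$ to $\mathrm{span}(x_i)$. Put $\kappa=|\pi|^2-\eta$ and $y'=y-\pi$. For $y,z\in T$,
$$y'\cdot z'=y\cdot z-|\pi|^2=[y,z]-\kappa,\qquad|y'|^2=\mu:=b-\kappa\le b+\eta\le2b .\tag{5}$$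
We build a tree of such sets (nodes), discarding empty ones. The root is $T=S$, with $p=0$ and $\kappa=-\eta$. Always $\kappa\ge-\eta\ge-\epsilon$. Nodes with $|T|=1$ are leaves.

**Step 2: if $|T|\ge2$ then $\kappa<b-\epsilon$.** *This bounds the range of $\kappa$ at nodes that must be split.* Otherwise $|y'|^2=b-\kappa\le\epsilon$ for $y\in T$, while for distinct $y,z\in T$ we have $y'\cdot z'\le b-1-\kappa\le-1+\epsilon$. Since $\epsilon\le\frac18$, this contradicts Cauchy–Schwarz. In particular $\mu>0$.

**Step 3: how $\kappa$ changes.** Adjoin $x_{p+1}=z\in T$ with $\beta_{p+1}=\beta$. The span gains the direction $z'$, and for $y$ in the new set $y'\cdot z'=\beta-\kappa$. So $\pi$ gains the orthogonal summand $\frac{\beta-\kappa}\mu z'$, and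
$$\kappa_{\rm new}=\kappa+\frac{(\beta-\kappa)^2}\mu .\tag{6}$$
Since $\kappa\in[-\epsilon,b-\epsilon)$, one of the following two cases applies.

**Step 4 (Case I): $a-1+\epsilon<\kappa<a-\epsilon$ for an integer $1\le a\le b$.** *Away from the integers, a bounded number of children suffices.* Let $F\subset T$ be a maximal subset with $[y,z]\le a-1$ for distinct $y,z\in F$. Then $y'\cdot z'\le a-1-\kappa<-\epsilon$ for distinct $y,z\in F$, and
$$0\le\Big|\sum_{y\in F}y'\Big|^2\le|F|\mu-|F|(|F|-1)\epsilon$$
gives $|F|\le1+\mu/\epsilon\le1+16b^2$. By maximality, each $y\in T\setminus F$ has $[y,z]\ge a$ for some $z\in F$; for $y\in F$ take $z=y$, as $[y,y]=b\ge a$. So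
$$T=\bigcup_{z\in F}\ \bigcup_{\beta=a}^b\{y\in T:[y,z]=\beta\},$$
and the nonempty sets here are the children. Since $\beta-\kappa\ge a-\kappa>\epsilon$, (6) shows that $\kappa$ increases by at least $\frac{\epsilon^2}{2b}=\frac1{128b^3}$.

**Step 5 (Case II): $|\kappa-a|\le\epsilon$ for an integer $0\le a\le b-1$.** *Near an integer we pay a factor $n$, or $s$ if $a=b-1$.* Let $F\subset T$ be a maximal subset with $[y,z]\le a$ for distinct $y,z\in F$. Now inner products in $F'$ below may be close to $0$, so we first discard the clearly negative ones. Fix $y\in F$ and let $W=\{w\in F\setminus\{y\}:[w,y]\le a-1\}$. For $w\in W$, $w'\cdot y'\le a-1-\kappa\le-1+\epsilon$. For distinct $w,v\in W$, $w'\cdot v'\le a-\kappa\le\epsilon$. Project orthogonally to $y'$: put $w''=w'-\frac{w'\cdot y'}\mu y'$. Then $|w''|^2\le2b$, and for distinct $w,v\in W$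
$$w''\cdot v''=w'\cdot v'-\frac{(w'\cdot y')(v'\cdot y')}\mu\le\epsilon-\frac{(1-\epsilon)^2}{2b}\le\frac{16-49}{128b}\le-\frac1{4b},$$
using $\epsilon=\frac{16}{128b}$ and $(1-\epsilon)^2\ge\frac{49}{64}$. From $0\le|\sum_Ww''|^2$ as in Step 4, $|W|\le1+8b^2$.

So the graph on $F$ with edges the pairs with $[y,z]\le a-1$ has all degrees $\le1+8b^2$. Choosing vertices greedily and deleting their neighbors gives an independent set $F'$ with $|F'|\ge|F|/(2+8b^2)$. Distinct elements of $F'$ satisfy $[y,z]=a$ exactly. The Gram matrix of $F'$ is $(b-a)I+(a+\eta)J$, which is positive definite, so $|F'|\le n$. If $a=b-1$, then $|F'|\le s$ by definition of $s$. Hence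
$$|F|\le(2+8b^2)n,\qquad\text{and}\quad|F|\le(2+8b^2)s\ \text{ if }a=b-1 .$$
By maximality, and since $[y,y]=b\ge a+1$,
$$T=\bigcup_{z\in F}\ \bigcup_{\beta=a+1}^b\{y\in T:[y,z]=\beta\},$$
and the nonempty sets here are the children. Since $\beta-\kappa\ge1-\epsilon$, (6) gives
$$\kappa_{\rm new}\ge\kappa+\frac{(1-\epsilon)^2}{2b}\ge a-\epsilon+\frac{49}{128b}=a+\frac{33}{128b}>a+\epsilon,$$
and the increase is at least $\frac{49}{128b}\ge\frac1{128b^3}$.

**Step 6: counting leaves.** *Leaves are one-element sets covering $S$, so their number bounds $|S|$.* Along a path, $\kappa$ stays in $[-\epsilon,b]$ (as $\mu=|y'|^2\ge0$), and each step increases it by at least $\frac1{128b^3}$. So the depth is at most $128b^3(b+\epsilon)\le256b^4$. After a Case II node with integer $a$ all later $\kappa$ exceed $a+\epsilon$, so later Case II nodes have strictly larger integers. Thus on each path each $a\in\{0,\dots,b-1\}$ occurs at most once in Case II.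

Let $K=(b+1)(2+16b^2)$. A Case I node has at most $K$ children; a Case II node has at most $Kn$ children, and at most $Ks$ if $a=b-1$. Hence for every leaf the product of the numbers of children of its proper ancestors is at most
$$M:=K^{256b^4}\,n^{b-1}\,s .$$
Give each leaf the weight $1/(\text{that product})$. This is the probability of reaching the leaf when walking down from the root and choosing children uniformly, so the weights sum to $1$. Each weight is at least $1/M$, so there are at most $M$ leaves, and $|S|\le M$. $\square$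

*What a path looks like.* Take $b=2$, $\eta=0$ and $S$ the norm-$2$ vectors $\pm e_i\pm e_j$ of $\mathbb Z^n$. The root has $\kappa=0$, which is Case II with $a=0$. Following values $\beta=1$ each time, (6) gives $\kappa=\frac12,\frac23,\frac34,\dots$: if $\kappa=\frac j{j+1}$, then $\kappa_{\rm new}=\frac j{j+1}+\frac1{(j+1)(j+2)}=\frac{j+1}{j+2}$. With $\epsilon=\frac1{16}$ these are Case I until $\kappa=\frac{15}{16}$, which is Case II with $a=1=b-1$.

## 6. No lattice has many more short vectors than $\mathbb Z^n$ (proof of Theorem D)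

Lemma 1 with $\eta=0$ gives $N_m\le C(m)\,s\,n^{m-1}$. If $s\le\delta n$ with $\delta$ small, this is far below what we need. If $s$ is large, there are $x_1,\dots,x_s$ with $x_i\cdot x_j=m-1$, and the differences $x_i-x_j$ have norm $2$: they form a large root system of type $A_{s-1}$ in $L$. So the idea is to split off the span of the large root components, where $L$ looks like $\mathbb Z^N$ and vectors can be counted sharply, and to apply Lemma 1 in the orthogonal complement, where $s$ must be small.

**Facts on roots.** The norm-$2$ vectors of a positive definite integral lattice form a simply laced root system. It splits into mutually orthogonal irreducible components, which are of type $A_s$, $D_s$ or $E_6,E_7,E_8$. Also $D_s^*=\mathbb Z^s\cup(\mathbb Z^s+(\frac12,\dots,\frac12))$, and $A_s^*$ is the orthogonal projection of $\mathbb Z^{s+1}$ to the sum-zero hyperplane. (In $\mathbb Z^n$, $n\ge4$, the roots are $\pm e_i\pm e_j$, one component $D_n$.)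

*Proof of Theorem D.* For $m=0$ we have $N_0=1$. For $m=1$, vectors of norm $1$ are pairwise orthogonal or opposite, so $N_1(L)\le2n$. Fix $m\ge2$ and $\delta\in(0,1)$, and let $n$ be so large in terms of $m,\delta$ that
$$\delta n>\max(8,4m),\qquad\frac{64m^4}{\delta^2n}\le\frac1{8m},\qquad n\ge\frac2\delta+1 .$$

**Step 1: coordinates on the big components.** *We encode the part of a vector along the large root components by an integer vector.* Call an irreducible component $C$ of the root system of $L$ *big* if its rank is $\ge\delta n$. Big components have rank $>8$, so they are of type $A_s$ or $D_s$; their ranks add up to at most $n$, so there are at most $1/\delta$ of them. Let $V$ be the span of the big components. For $x\in L$ write $x=\sum_Cx_C+x_0$ (sum over big $C$) with $x_C\in\mathrm{span}(C)$ and $x_0\in V^\perp$. Since $x$ has integer inner products with the roots of $C$, $x_C$ lies in the dual of the root lattice of $C$. Let $|x|^2=m$, so $|x_C|^2\le m$.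

- $C=D_s$: vectors of $\mathbb Z^s+(\frac12,\dots,\frac12)$ have norm $\ge s/4>m$. So $x_C=t_C\in\mathbb Z^s$.
- $C=A_s$: $x_C=t-\bar t\,\mathbf 1$ with $t\in\mathbb Z^{s+1}$ and $\bar t$ its mean, where $\mathbf 1$ is the all-ones vector. Adding an integer multiple of $\mathbf 1$ to $t$, choose (once for each $x_C$) $t=t_C$ with $|\bar t|\le\frac12$. Nonzero entries satisfy $|t_l-\bar t|\ge\frac12$, and $\sum_l(t_l-\bar t)^2\le m$. So there are at most $4m$ of them, each with $|t_l|\le\sqrt m+\frac12\le2m$. Hence
$$|x_C|^2=|t_C|^2-\frac{(\sum t_l)^2}{s+1},\qquad\frac{(\sum t_l)^2}{s+1}\le\frac{(8m^2)^2}{\delta n}=\frac{64m^4}{\delta n}.$$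

Put $t(x)=(t_C)_C\in\mathbb Z^{\hat n}$, where $\hat n\le n+\frac1\delta$, and $w=|t(x)|^2$. The vector $x_V=\sum_Cx_C$ is determined by $t(x)$, and $|x_V|^2=w-\eta$, where $\eta$ depends only on $t(x)$ and
$$0\le\eta\le\frac1\delta\cdot\frac{64m^4}{\delta n}\le\frac1{8m}.$$
Then $0\le|x_0|^2=m-w+\eta$ and $\eta<1$ give $w\le m$. Put $b=m-w$.

**Step 2: vectors with the same coordinates.** *For fixed $t$ we bound the size of $X_t=\{x\in L:|x|^2=m,\ t(x)=t\}$.* On $X_t$ the vector $x_V$ is fixed, so $x\mapsto x_0$ is injective, and for $x,\tilde x\in X_t$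
$$x_0\cdot\tilde x_0=x\cdot\tilde x-|x_V|^2=x\cdot\tilde x-w+\eta\in\eta+\mathbb Z,\qquad|x_0|^2=b+\eta .$$

*The case $b=0$.* By Cauchy–Schwarz $|x_0\cdot\tilde x_0|\le\eta\le\frac18$, and $x_0\cdot\tilde x_0-\eta$ is an integer in $[-2\eta,0]$, hence $0$. So $x_0\cdot\tilde x_0=\eta=|x_0|^2=|\tilde x_0|^2$ and $x_0=\tilde x_0$. Thus $|X_t|\le1$.

*The case $b\ge1$, $X_t\neq\emptyset$.* Then $V^\perp\ne0$, because $|x_0|^2=b+\eta>0$. Since $\eta\le\frac1{8m}\le\frac1{8b}$, Lemma 1 applies to $S=\{x_0:x\in X_t\}\subset V^\perp$, a space of dimension at most $n$, with $[x_0,\tilde x_0]=x\cdot\tilde x-w$. Let $x_1,\dots,x_s\in X_t$ be such that $[x_{i,0},x_{j,0}]=b-1$ for $i\ne j$, that is, $x_i\cdot x_j=m-1$, with $s$ maximal. From $x_i\cdot x_i=m$,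
$$(x_i-x_j)\cdot(x_k-x_l)=\delta_{ik}-\delta_{il}-\delta_{jk}+\delta_{jl}$$
(Kronecker deltas), so the vectors $x_i-x_j$, $i\neq j$, are norm-$2$ vectors of $L$ forming a root system $A_{s-1}$. They lie in $V^\perp$, because $x_i-x_j=x_{i,0}-x_{j,0}$. If $s\ge2$, this root system is irreducible, so it is contained in one component of the root system of $L$. That component is not big, since roots of big components lie in $V$. So $s-1<\delta n$, and $s\le\delta n+1\le2\delta n$; this also holds if $s=1$. By Lemma 1,
$$|X_t|\le C(b)\cdot2\delta n\cdot n^{b-1}=2C(b)\,\delta\,n^b .$$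

**Step 3: summing over $t$.** Let $r_w(N)=N_w(\mathbb Z^N)$. If $|t|^2=w$ then $\sum|t_l|\le w$, so $t$ is a sum of $w$ elements of $\{0,\pm e_i\}$ and $r_w(N)\le(2N+1)^w$. For a finer count at $w=m$: vectors with exactly $m$ nonzero entries have entries $\pm1$, and there are $2^m\binom Nm\le\frac{(2N)^m}{m!}$ of them. Those with fewer nonzero entries number $O_m(N^{m-1})$. So $r_m(N)\le\frac{(2N)^m}{m!}+O_m(N^{m-1})$ for $N\ge1$. By Step 2,
$$N_m(L)\le r_m(\hat n)+\sum_{w<m}r_w(\hat n)\cdot2C(m-w)\,\delta\,n^{m-w}.$$
Since $2\hat n+1\le2n+\frac2\delta+1\le3n$, the sum is at most $C'(m)\,\delta\,n^m$ with $C'(m)=\sum_{w<m}2\cdot3^wC(m-w)$. Since $\hat n\le n+\frac1\delta$, the first term is at most $\big(\frac{2^m}{m!}+o_{m,\delta}(1)\big)n^m$, where $o_{m,\delta}(1)\to0$ as $n\to\infty$ for fixed $m,\delta$, uniformly in $L$. Hence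
$$N_m(L)\le\Big(\frac{2^m}{m!}+C'(m)\delta+o_{m,\delta}(1)\Big)n^m .$$
Given $\epsilon'$, first choose $\delta$ with $C'(m)\delta<\epsilon'/2$, then $n_0$ so large that the last term is at most $\epsilon'/2$ for $n\ge n_0$. $\square$

With Theorem D proved, Theorem C is proved as well.

## 7. Gluing to a unimodular lattice (C ⇒ B)

**Discriminant forms and gluing.** On $G=P^*/P$ let $\beta(x,y)=x\cdot y\bmod\mathbb Z$, with values in $\mathbb Q/\mathbb Z$. If $H\subset G$ is a subgroup on which $\beta$ vanishes, the preimage of $H$ in $P^*$ is an integral lattice containing $P$, of determinant $|G|/|H|^2$. *Example:* for $\langle p\rangle$, $G=\mathbb Z/p$ and $\beta(x,y)=xy/p$.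

To use Theorem C we want to embed $P$ in a unimodular lattice of bounded defect, with a complement taken from a finite list. The first idea is to glue $P$ to one other lattice with the same discriminant form along a graph $H=\{(g,xg)\}$, $x\in\mathbb Z$. This requires $(1+x^2)\beta=0$. For $P=\langle3\rangle$ it means $1+x^2\equiv0\pmod3$, which has no solution. But $-1$ is always congruent to a sum of four squares, so the idea works with four copies on each side.

*Proof of Theorem B.* "Only if": $\det$ and $\mathrm{df}$ are stable invariants, so finitely many stable classes take finitely many values.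

"If": let $\mathcal L$ be the class of positive definite $P$ with $\det P\le D$ and $\mathrm{df}(P)\le E$; we may assume $E\ge0$. Only finitely many isomorphism classes of discriminant forms $(G,\beta)$ occur, since $|G|\le D$ and $\beta$ takes values in $\frac1{|G|}\mathbb Z/\mathbb Z$. For each class that occurs fix a representative $P_\beta\in\mathcal L$. Let $P\in\mathcal L$ have form $(G,\beta)$, fix an isometry of its discriminant form with that of $P_\beta$, and let $K=P_\beta^{\oplus7}$. (We use copies of $P_\beta$, not of $P$, because Step 4 needs $K$ to come from a finite list.)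

**Step 1: the unimodular overlattice $U$.** Let $e$ be the exponent of $G$ and $N=2e-1\ge1$. By Lagrange's four-square theorem $N=a^2+b^2+c^2+d^2$. The quaternion multiplication matrix
$$A=\begin{pmatrix}a&-b&-c&-d\\b&a&-d&c\\c&d&a&-b\\d&-c&b&a\end{pmatrix}$$
has orthogonal columns of norm $N$, so $A^TA=NI$. The discriminant group of $P\oplus K$ is $G^8=G^4\oplus G^4$, with $P$ giving the first factor. Let $H=\{(g,Ag):g\in G^4\}$. For two elements of $H$,
$$\beta^{\oplus4}(g,g')+\beta^{\oplus4}(Ag,Ag')=\beta^{\oplus4}(g,g')+\beta^{\oplus4}(A^TAg,g')=(1+N)\beta^{\oplus4}(g,g')=2e\,\beta^{\oplus4}(g,g')=0 .$$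
Since $|H|=|G|^4$, $H$ defines an integral overlattice $U\supset P\oplus K$ of determinant $|G|^8/|H|^2=1$.

*Example.* Let $P=P_\beta=\langle2\rangle$, so $G=\mathbb Z/2$, $e=2$, $N=3=1+1+1+0$. The generators $(g,Ag)$ of $H\subset(\mathbb Z/2)^8$ with $g$ a unit vector have weight $1+3=4$. They are pairwise orthogonal mod $2$ by the computation above, so all weights in $H$ are divisible by $4$. Elements of $U$ are $\frac1{\sqrt2}c$ with $c\in\mathbb Z^8$, $c\bmod2\in H$. Since $|c|^2\equiv\mathrm{wt}(c\bmod2)\equiv0\pmod4$, $U$ is even unimodular of rank $8$, that is, $U\cong E_8$. Here $\mathrm{df}(U)=8=8\,\mathrm{df}\langle2\rangle$.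

**Step 2: $P=K^\perp\cap U$.** *We must be able to recover $P$ from $K\subset U$.* Clearly $P\subset K^\perp\cap U$. An element of $U$ in $P\otimes\mathbb Q$ lies in $P^*$, and its class in $G^8$ is $(g,Ag)\in H$ with all components belonging to $K$ zero. So $g=(g_1,0,0,0)$ and $Ag=0$. Then $0=A^TAg=Ng=(2e-1)g=-g$, so $g=0$ and the element is in $P$.

**Step 3: the defect of $U$ is bounded.** A characteristic covector of $U$ restricts to one of $P\oplus K$ of the same norm, and the ranks agree. So
$$\mathrm{df}(U)\le\mathrm{df}(P\oplus K)=\mathrm{df}(P)+7\,\mathrm{df}(P_\beta)\le8E\le8\lceil E\rceil .$$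
A norm-$1$ vector $u$ splits off, by $x=(x\cdot u)u+(x-(x\cdot u)u)$. So $U=\mathbb Z^a\oplus U'$ (with a new integer $a\ge0$), where $U'$ is unimodular without norm-$1$ vectors and $\mathrm{df}(U')=\mathrm{df}(U)$. All characteristic vectors of $U'$ have norm at least $\operatorname{rk}U'-8\lceil E\rceil$. By Theorem C, $\operatorname{rk}U'\le R(\lceil E\rceil)=:R$.

**Step 4: $K$ uses few coordinates.** *We show that all but boundedly many summands $\mathbb Z$ of $U$ are orthogonal to $K$, hence lie in $P$.* For each of the finitely many lattices $K=P_\beta^{\oplus7}$ fix a basis $\kappa_1,\dots,\kappa_r$. The $\mathbb Z^a$-component of $\kappa_i$ is an integer vector of norm at most $|\kappa_i|^2$, so it has at most $|\kappa_i|^2$ nonzero coordinates. Hence $K\subset\mathbb Z^{h'}\oplus U'$, where $\mathbb Z^{h'}$ is spanned by some $h'\le h:=\sum_i|\kappa_i|^2$ of the coordinates. By Step 2,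
$$P=K^\perp\cap U\cong\mathbb Z^{a-h'}\oplus P',$$
where $P'$ is the orthogonal complement of $K$ in $\mathbb Z^{h'}\oplus U'$.

**Step 5: finiteness.** $P$ is stably equivalent to $P'$, and $\operatorname{rk}P'\le h+R$, $\det P'=\det P\le D$. Here $h$ takes only finitely many values, one for each $\beta$, and $R$ depends only on $E$. There are finitely many isomorphism classes of positive definite lattices of bounded rank and determinant, so $\mathcal L$ is finite up to stable equivalence. $\square$

This proves Theorem B, and with Section 3 it proves Theorem A: the conjecture is true.
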